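# Recurrence along $k$-th roots of Bohr–Hamming balls

## 1. Bohr–Hamming balls, root sets, and $(\delta,k)$-recurrence

Throughout, $\mathbb N=\{1,2,\dots\}$, $\mathbb T=\mathbb R/\mathbb Z$, and $\|x\|$ is the distance from $x\in\mathbb T$ to $0$; so $\|0.9\|=0.1$. We write $e(t)=e^{2\pi i t}$, $m$ is Haar measure on $\mathbb T^r$, and $\chi\cdot w=\sum_j\chi_jw_j$ for $\chi\in\mathbb Z^r$, $w\in\mathbb T^r$.

**Definition (system).** A probability measure preserving system (MPS) is $(X,\mathcal B,\mu,T)$ with $(X,\mathcal B,\mu)$ a probability space and $T:X\to X$ invertible with $\mu(T^{-1}A)=\mu(A)$ for every measurable $A$. Example: the rotation $x\mapsto x+\beta$ on $\mathbb T$ with Haar measure.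

**Definition (Bohr–Hamming ball).** Let $r,\ell\in\mathbb N$, $\beta=(\beta_1,\dots,\beta_r)\in\mathbb T^r$, $y=(y_1,\dots,y_r)\in\mathbb T^r$ and $\varepsilon>0$. The ball $BH(\beta,y,\ell,\varepsilon)$ is the set of $n\in\mathbb Z$ such that $\|n\beta_j-y_j\|\ge\varepsilon$ for fewer than $\ell$ indices $j\in\{1,\dots,r\}$. The number $\ell$ is its (Hamming) radius.

So we ask $n\beta$ to be close to $y$ in each coordinate, and forgive at most $\ell-1$ failures. For $\ell=1$ nothing is forgiven and we have an ordinary Bohr set. Example: take $\beta=(\sqrt2,\sqrt3,\sqrt5)$, $y=0$, $\varepsilon=0.2$. For $n=5$ the three distances are about $0.07,\ 0.34,\ 0.18$; one of them is at least $0.2$. So $5$ lies in the ball of radius $2$ and not in the ball of radius $1$.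

**Definition (proper).** The ball is proper if $1,\beta_1,\dots,\beta_r$ are linearly independent over $\mathbb Q$ and $r>2\ell$. Example: $(\sqrt2,\sqrt3,\sqrt5)$ with $\ell=1$ gives proper balls; with $\ell=2$ the condition $r>2\ell$ fails; and $(\sqrt2,\sqrt3,\sqrt2+\sqrt3)$ never gives a proper ball.

**Definition (root set).** For $BH\subseteq\mathbb Z$ and $k\in\mathbb N$ put $BH^{1/k}=\{n\in\mathbb N:n^k\in BH\}$. Example: in the radius-$2$ ball above, $n=4$ has distances about $0.34,\ 0.07,\ 0.06$, so $4\in BH$ and $2\in BH^{1/2}$. For $n=9$ the first two distances are about $0.27$ and $0.41$, so $9\notin BH$ and $3\notin BH^{1/2}$.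

**Definition ($(\delta,k)$-recurrence).** Let $\delta>0$, $k\in\mathbb N$. A set $S\subseteq\mathbb Z$ is $(\delta,k)$-recurrent if for every MPS and every measurable $A$ with $\mu(A)\ge\delta$ there is $n\in S$ with
$$\mu\bigl(A\cap T^{-n}A\cap T^{-2n}A\cap\dots\cap T^{-kn}A\bigr)>0 .$$

Clearly $(\delta,k)$-recurrence implies $(\delta,1)$-recurrence. Two sets that are not recurrent: the odd integers are not $(\frac12,1)$-recurrent, as one sees from $X=\mathbb Z/2$, $Tx=x+1$, $A=\{0\}$. Next, for any $\beta\in\mathbb T$, the Bohr set $\{n:\|n\beta-\frac12\|<\frac14\}$ is not $(\frac14,1)$-recurrent. Indeed, rotate $\mathbb T$ by $\beta$ and let $A=[0,\frac14)$. If $x$ and $x+n\beta$ are both in $A$ then $\|n\beta\|<\frac14$, while every $n$ in the Bohr set has $\|n\beta\|>\frac14$.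

The last example shows a tension. A center $y$ far from $0$ obstructs recurrence, and forgiveness in $\ell-1$ coordinates, which can be any coordinates, works against the obstruction. The following question, from John T. Griesmer, "A set of 2-recurrence whose perfect squares do not form a set of measurable recurrence", arXiv:2207.11851 (2022), asks whether enough forgiveness always wins when we look at $k$-th powers and at progressions of length $k+1$.

**Conjecture.** Fix an integer $k\ge3$. For all $\delta>0$ there is $k_0\in\mathbb N$ (depending on $\delta$ and $k$) such that for every $r\in\mathbb N$ and every proper Bohr–Hamming ball $BH=BH(\beta,y,\ell,\varepsilon)$ with $\ell\ge k_0$, $\varepsilon>0$ and $y\in\mathbb T^r$, the set $BH^{1/k}$ is $(\delta,k)$-recurrent.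

The point is the uniformity: $k_0$ may not depend on $r$, $\beta$, $y$, $\varepsilon$. We shall prove that the conjecture is true, that the statement holds for every $k\ge2$, and that it fails for $k=1$.

## 2. A uniform Szemerédi bound, and the explicit value of $k_0$

For a system and a set $A$, with $k$ fixed, write
$$b(n)=\mu(A\cap T^{-n}A\cap\dots\cap T^{-kn}A).$$

The constant $k_0$ is expressed through a lower bound on the average of $b$ that depends only on $k$ and $\delta$.

**Lemma 1 (uniform Szemerédi).** For $k\in\mathbb N$, $\delta>0$ there is $c=c(k,\delta)\in(0,1]$ such that for every MPS and every $A$ with $\mu(A)\ge\delta$, $\liminf_{N}\frac1N\sum_{n\le N}b(n)\ge c$.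

*Proof.* If $\delta>1$ there is no such $A$, so let $\delta\le1$. By Szemerédi's theorem choose $M$ such that every subset of $\{1,\dots,M\}$ with at least $\delta M/2$ elements contains a progression of $k+1$ terms with positive difference. Fix a dilation $p\ge1$. The set $\{j\le M:T^{jp}x\in A\}$ has expected size $M\mu(A)\ge\delta M$. If $\theta$ is the probability that it has at least $\delta M/2$ elements, then $\delta M\le\theta M+\delta M/2$, so $\theta\ge\delta/2$. On that event the set contains some progression $a,a+q,\dots,a+kq$ with $1\le a\le M$, $1\le q<M$. By the union bound and invariance of $\mu$,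
$$\tfrac\delta2\le\sum_{1\le a\le M}\ \sum_{1\le q<M}\mu\Bigl(\bigcap_{i=0}^kT^{-(a+iq)p}A\Bigr)=M\sum_{1\le q<M}b(qp).$$
Sum over $p\le D$. Every $n\le MD$ is of the form $qp$ with $q<M$ in at most $M$ ways, so $\frac{D\delta}2\le M^2\sum_{n\le MD}b(n)$. Given $N\ge M$, let $MD\le N<M(D+1)$; then $\frac1N\sum_{n\le N}b(n)\ge\frac{D}{M(D+1)}\cdot\frac{\delta}{2M^2}$, and $D\to\infty$ with $N$. So $c=\delta/(2M^3)$ works. $\square$

**Theorem 2.** Let $k\ge2$, $\delta>0$, $c=c(k,\delta)$, and
$$\kappa=\frac c{24},\qquad \eta=\frac{\kappa^4c}8,\qquad k_0=1+\lfloor1/\eta\rfloor=1+\lfloor8\cdot24^4c^{-5}\rfloor.$$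
Then for every $r$ and every proper ball $BH(\beta,y,\ell,\varepsilon)$ with $\ell\ge k_0$, $\varepsilon>0$, $y\in\mathbb T^r$, the set $BH^{1/k}$ is $(\delta,k)$-recurrent. In particular the conjecture holds.

Before proving it we look at two cases that can be done by hand. They show that both restrictions, $k\ge2$ and $\ell$ large in terms of $\delta$, are needed.

## 3. The case $k=1$ fails: Kříž's construction

**Proposition 3.** For every $0<\delta<\frac12$ and every $\ell\in\mathbb N$ there is a proper ball $BH$ of radius $\ell$ that is not $(\delta,1)$-recurrent. Hence $BH^{1/1}=BH\cap\mathbb N$ is not $(\delta,k)$-recurrent for any $k\ge1$.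

*Proof.* Let $r>\max(2\ell,4)$, $y=(\frac12,\dots,\frac12)$, $\varepsilon=1/r$, with $1,\beta_1,\dots,\beta_r$ independent over $\mathbb Q$. Rotate $(\mathbb T^r,m)$ by $\beta$. Put
$$C(x)=\#\{j:x_j\in[\varepsilon,\tfrac12-\varepsilon]\},\qquad A=\{x:C(x)\ge(r+\ell)/2\}.$$

**No returns.** Let $n\in BH$. For all but at most $\ell-1$ indices, $\|n\beta_j-\frac12\|<\varepsilon$. If such a $j$ is counted in $C(x)$, then $x_j+n\beta_j$ lies strictly between $\varepsilon+\frac12-\varepsilon=\frac12$ and $\frac12-\varepsilon+\frac12+\varepsilon=1$, so $j$ is not counted in $C(x+n\beta)$. Thus $C(x+n\beta)\le r-C(x)+\ell-1$. If $x$ and $x+n\beta$ were both in $A$ we would get $r+\ell\le r+\ell-1$. So $A\cap T^{-n}A=\varnothing$ for all $n\in BH$.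

**The set $A$ has measure above $\delta$ when $r$ is large.** View $x_1,\dots,x_r$ as independent uniform variables in $[0,1)$, and let $B(x)=\#\{j:x_j\in[0,\frac12)\}$, a $\mathrm{Bin}(r,\frac12)$ variable. Since $r>4$, we have $C\le B$, and the mean of $B-C$ is $r\cdot\frac2r=2$. For $K\in\mathbb N$, if $B\ge\frac{r+\ell}2+K$ and $B-C\le K$, then $x\in A$. Since $\mathbb P(B\ge r/2)\ge\frac12$ by symmetry, and by Markov's inequality,
$$m(A)\ \ge\ \tfrac12-\mathbb P\bigl(\tfrac r2\le B<\tfrac{r+\ell}2+K\bigr)-\mathbb P(B-C>K)\ \ge\ \tfrac12-\bigl(\tfrac\ell2+K+1\bigr)2^{-r}\tbinom r{\lfloor r/2\rfloor}-\tfrac2K .$$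
Choose $K$ with $\frac2K<\frac12(\frac12-\delta)$, and then $r$ large; since $2^{-r}\binom r{\lfloor r/2\rfloor}\to0$, we get $m(A)>\delta$. $\square$

So for $k=1$ no amount of forgiveness helps. A proof for $k\ge2$ has to use $k\ge2$ somewhere, and we shall see exactly where.

## 4. The sequence $n^d\beta$ as a $d$-th difference along an orbit

To connect $n^k\beta$ with averages along $T^n,T^{2n},\dots,T^{kn}$, we realize $n^k\beta$ inside a dynamical system. We do it for a general exponent $d$, since exponents $d>k$ will be our first attempt.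

Fix $d\in\mathbb N$. For each $j\le r$ let $S_j$ act on $\mathbb T^d$ by
$$S_j(\xi_1,\dots,\xi_d)=(\xi_1+\beta_j,\ \xi_2+\xi_1,\ \dots,\ \xi_d+\xi_{d-1}).$$
It is a unipotent automorphism of $\mathbb T^d$ followed by a translation, so it is a homeomorphism that preserves Haar measure. Let $Y=\mathbb T^{dr}$, $S=S_1\times\dots\times S_r$, and for $\xi\in Y$ let $z(\xi)\in\mathbb T^r$ be the vector of last coordinates of the $r$ blocks. Put
$$c_i=(-1)^{d-i}\tbinom di\qquad(0\le i\le d).$$

**Lemma 4.** For $t\in\mathbb Z$, the last coordinate of $S_j^t(\xi_1,\dots,\xi_d)$ is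
$$\tbinom td\beta_j+\sum_{s=0}^{d-1}\tbinom ts\xi_{d-s}\pmod1, \tag{1}$$
and for **every** $\xi\in Y$ and $n\in\mathbb Z$,
$$\sum_{i=0}^dc_i\,z(S^{in}\xi)=n^d\beta. \tag{2}$$

*Proof.* With $\xi_0:=\beta_j$, let $v_i(t)=\sum_{s=0}^{i}\binom ts\xi_{i-s}$ for $0\le i\le d$ and $t\in\mathbb Z$ (binomials as polynomials in $t$, which take integer values). Then $v_0(t)=\beta_j$ and $v_i(0)=\xi_i$. By Pascal's rule, $v_i(t)+v_{i-1}(t)=\sum_{s=0}^i\bigl[\binom ts+\binom t{s-1}\bigr]\xi_{i-s}=v_i(t+1)$. So $v(t)=(v_1(t),\dots,v_d(t))$ satisfies $S_jv(t)=v(t+1)$ for all $t\in\mathbb Z$ and $v(0)=\xi$; hence $v(t)=S_j^t\xi$, and $v_d$ is (1).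

For (2), let $\Delta_np(t)=p(t+n)-p(t)$. This operator sends a polynomial with leading term $at^q$ to one with leading term $a\,q\,n\,t^{q-1}$ (for $n\ne0$). So $\Delta_n^d$ kills polynomials of degree less than $d$ and sends $\binom td$ to $d!\,n^d/d!=n^d$; for $n=0$ this is trivial. Since $\sum_ic_ip(in)=\Delta_n^dp(0)$, applying this to real lifts of (1) gives (2). $\square$

Check for $d=2$: here $S(\xi_1,\xi_2)=(\xi_1+\beta,\xi_2+\xi_1)$ and $z(S^t\xi)=\xi_2+t\xi_1+\binom t2\beta$, so $z(S^{2n}\xi)-2z(S^n\xi)+z(\xi)=\bigl[n(2n-1)-n(n-1)\bigr]\beta=n^2\beta$.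

This identity already shows that the radius must grow as $\delta\to0$.

**Proposition 5.** Let $k,\ell\in\mathbb N$ and $0<\delta<2^{-k\ell}$. There is a proper ball of radius $\ell$ such that $BH^{1/k}$ is not $(\delta,k)$-recurrent. Hence any admissible $k_0(\delta,k)$ satisfies $k_0>\ell$ for every $\ell\in\mathbb N$ with $\delta<2^{-k\ell}$; it grows at least like $\log(1/\delta)$.

*Proof.* Choose $\varepsilon\in(0,\frac12)$ with $\delta\le(2^{-k}(1-2\varepsilon))^\ell$, and any proper ball with this $\varepsilon$, radius $\ell$ and $y=(\frac12,\dots,\frac12)$. Put $\gamma=2^{-k}(\frac12-\varepsilon)$. In the system $(Y,m_Y,S)$ above with $d=k$, where $m_Y$ is Haar measure, let $A=\{\xi:\|z_j(\xi)\|<\gamma,\ 1\le j\le\ell\}$. Then $m_Y(A)=(2\gamma)^\ell\ge\delta$. If $\xi,S^n\xi,\dots,S^{kn}\xi$ all lie in $A$, then (2) and $\sum_i|c_i|=2^k$ give $\|n^k\beta_j\|<2^k\gamma=\frac12-\varepsilon$, hence $\|n^k\beta_j-\frac12\|>\varepsilon$, for all $j\le\ell$. These are $\ell$ failures, so $n^k\notin BH$. $\square$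

## 5. Host–Kra seminorms and factors

We use the following from Host–Kra, *Nonconventional ergodic averages and nilmanifolds*, Ann. of Math. 161 (2005). Let $(\Omega,\rho,R)$ be an ergodic invertible system on a standard probability space, and write $D_hF=\overline F\cdot F\circ R^h$.

**(HK1)** There are seminorms on $L^\infty(\rho)$ with $|||F|||_1=\bigl|\int F\,d\rho\bigr|$ and
$$|||F|||_{s+1}^{2^{s+1}}=\lim_{H}\frac1H\sum_{h=1}^H|||D_hF|||_s^{2^s}.$$
For each $s\ge1$ there is an $R$-invariant sub-$\sigma$-algebra $\mathcal Z_{s-1}$ such that $|||F|||_s=0$ if and only if $E(F|\mathcal Z_{s-1})=0$.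

**(HK2)** If $F_1,\dots,F_k\in L^\infty$ and $E(F_j|\mathcal Z_{k-1})=0$ for some $j$, then $\frac1N\sum_{n\le N}\prod_{j=1}^kF_j\circ R^{jn}\to0$ in $L^2(\rho)$.

**(HK3)** For all $F_j\in L^\infty$, $\frac1N\sum_{n\le N}\prod_{j=1}^kF_j\circ R^{jn}$ converges in $L^2(\rho)$. (Needed only in Section 11.)

Example. Let $R(\xi_1,\xi_2)=(\xi_1+\beta,\xi_2+\xi_1)$ on $\mathbb T^2$ with Haar measure and $\beta$ irrational, which is ergodic, and $F(\xi)=e(\xi_2)$. Then $D_hF=e(h\xi_1+\binom h2\beta)$ has integral $0$ for $h\ge1$, so $|||F|||_2=0$. On the other hand $D_{h_2}D_{h_1}F=e(h_1h_2\beta)$ is a constant of modulus $1$, so $|||F|||_3=1$. Thus $F$ is invisible to $\mathcal Z_1$ but not to $\mathcal Z_2$. The function $e(\xi_2)$ is the one that encodes $n^2\beta$, and $\mathcal Z_1$ is the factor that (HK2) attaches to averages along $R^n,R^{2n}$. This matching of levels is what the proof uses.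

## 6. Reduction to ergodic systems and an ergodic joining

**Lemma 6 (reduction).** Let $\mathcal S\subseteq\mathbb N$ be a set that is not $(\delta,k)$-recurrent. Then there are an ergodic, invertible system $(X,\mu,T)$ on a standard probability space and a measurable $A$ with $\mu(A)\ge\delta$ such that $b(n)=0$ for all $n\in\mathcal S$.

*Proof.* Take a system and a set with $\mu(A)\ge\delta$ and $b=0$ on $\mathcal S$. The process $(1_A(T^nx))_{n\ge0}$ is stationary, so by Kolmogorov extension it defines a shift-invariant probability measure $\mu'$ on $\{0,1\}^{\mathbb Z}$. With $A'=\{x:x_0=1\}$, the numbers $\mu'(A')=\mu(A)$ and $b(n)$, $n\ge1$, are unchanged, because they depend only on the law of the process. Decompose $\mu'=\int\mu_t\,dP(t)$ into ergodic components, and let $b_t(n)$ be the quantity $b(n)$ for $\mu_t$ and $A'$. For $n\in\mathcal S$ we have $\int b_t(n)\,dP=0$, so $b_t(n)=0$ for a.e. $t$; as $\mathcal S$ is countable, for a.e. $t$ this holds for all $n\in\mathcal S$. Since $\int\mu_t(A')\,dP\ge\delta$, the set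 of $t$ with $\mu_t(A')\ge\delta$ has positive measure. Choose $t$ with both properties. $\square$

Now let $(X,\mu,T)$ be ergodic, invertible and standard, $A\subseteq X$ measurable, and $d\ge k$. Take $Y,S,z,c_i$ from Section 4 for this $d$, and let $R=T\times S$ on $\Omega=X\times Y$.

**An ergodic joining.** We need an ergodic $R$-invariant measure $\rho$ on $\Omega$ with $X$-marginal $\mu$, so that $b(n)$ can be computed on $\Omega$. Decompose $\mu\times m_Y=\int\rho_t\,dP(t)$ into ergodic components. Let $\mathcal A$ be a countable algebra generating the $\sigma$-algebra of $X$. By Birkhoff's theorem and ergodicity of $\mu$, the set $X_0$ of $x$ with $\frac1N\sum_{n\le N}1_B(T^nx)\to\mu(B)$ for all $B\in\mathcal A$ has $\mu(X_0)=1$. So $\rho_t(X_0\times Y)=1$ for a.e. $t$. For such $t$, integrating the averages against $\rho_t$ and using invariance and dominated convergence gives $\rho_t(B\times Y)=\mu(B)$ for $B\in\mathcal A$, so $\rho_t$ has $X$-marginal $\mu$. Fix such a component as $\rho$. We do not need to know its $Y$-marginal,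 since (1) and (2) hold at every point of $Y$.

For $0\le i\le d$ and $\chi\in\mathbb Z^r$ put
$$f(x,\xi)=1_A(x),\qquad F_{i,\chi}(x,\xi)=e\bigl(c_i\,\chi\cdot z(\xi)\bigr).$$

**Lemma 7.** Suppose $1,\beta_1,\dots,\beta_r$ are linearly independent over $\mathbb Q$. Then:

* **(P1)** $\prod_{i=0}^dF_{i,\chi}\circ R^{in}\equiv e(n^d\chi\cdot\beta)$, and hence
$$b(n)\,e(n^d\chi\cdot\beta)=\int\prod_{i=0}^k(fF_{i,\chi})\circ R^{in}\ \prod_{i=k+1}^dF_{i,\chi}\circ R^{in}\,d\rho .$$
* **(P2)** $|F_{i,\chi}|=1$ and $F_{i,\chi}\overline{F_{i,\chi'}}=F_{i,\chi-\chi'}$.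
* **(P3)** $|||F_{i,\chi}|||_d=0$ for $\chi\ne0$.

*Proof.* The first part of (P1) is (2) paired with $\chi$. Since $\rho$ has $X$-marginal $\mu$, $b(n)=\int\prod_{i=0}^kf\circ R^{in}\,d\rho$; multiply by the constant $e(n^d\chi\cdot\beta)$, written as the product. (P2) is clear.

For (P3), write $F=F_{i,\chi}$ and $\theta=c_i\,\chi\cdot\beta$ for a real lift of $\beta$. Since $c_i\ne0$ and $\chi\ne0$, $\theta$ is irrational. By (1), for every $\zeta\in\Omega$ we have $F(R^t\zeta)=e(p_\zeta(t))$ for $t\in\mathbb Z$, where $p_\zeta$ is a real polynomial of degree $d$ with leading coefficient $\theta/d!$. Let $h_1,\dots,h_{d-1}\ge1$ and $G=D_{h_1}\cdots D_{h_{d-1}}F$. Then $G(R^t\zeta)=e(\Delta_{h_1}\cdots\Delta_{h_{d-1}}p_\zeta(t))$. Each difference lowers the degree by one, and the leading coefficient picks up the factors $d,d-1,\dots,2$ and $h_1,\dots,h_{d-1}$. So the exponent is affine in $t$ with slope $h_1\cdots h_{d-1}\theta$, and $G\circ R=e(h_1\cdots h_{d-1}\theta)\,G$. By invariance, $\int G\,d\rho=e(h_1\cdots h_{d-1}\theta)\int G\,d\rho$,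 and the multiplier is not $1$, so $\int G\,d\rho=0$. By the recursion in (HK1), $|||F|||_d^{2^d}$ is an iterated limit of averages of $\bigl|\int D_{h_1}\cdots D_{h_{d-1}}F\,d\rho\bigr|^2=0$. $\square$

## 7. Weighted equidistribution: it works for exponents $d>k$ and breaks at $d=k$

Fix a ball and let
$$U=\{w\in\mathbb T^r:\|w_j-y_j\|\ge\varepsilon\text{ for fewer than }\ell\text{ indices }j\}.$$
It contains $y$. It is open, because the coordinates with $\|w_j-y_j\|<\varepsilon$ keep this property under small perturbation. And $n\in BH^{1/d}$ if and only if $n\in\mathbb N$ and $n^d\beta\in U$.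

The sensible first approach is to study where the points $n^d\beta$ fall when $n$ is weighted by $b(n)$. Let
$$\nu_N=\frac1N\sum_{n\le N}b(n)\,\delta_{n^d\beta},$$
a positive measure on $\mathbb T^r$ of mass at most $1$. By compactness choose $N_s\to\infty$ with $\nu_{N_s}\to\nu$ weakly, and put
$$a(\chi)=\int e(\chi\cdot w)\,d\nu=\lim_s\frac1{N_s}\sum_{n\le N_s}b(n)\,e(\chi\cdot n^d\beta)\qquad(\chi\in\mathbb Z^r). \tag{3}$$
If $\mu(A)\ge\delta$, Lemma 1 gives $\nu(\mathbb T^r)=a(0)\ge c(k,\delta)$. If $b$ vanishes on $BH^{1/d}$, then $\nu_N(U)=0$ for all $N$, and as $U$ is open,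
$$\nu(U)\le\liminf_s\nu_{N_s}(U)=0. \tag{4}$$
So recurrence follows if we can show that $\nu$ charges $U$. The best one could hope for is that $\nu$ is a multiple of Haar measure.

**Theorem 8.** If $d>k\ge1$, then $BH^{1/d}$ is $(\delta,k)$-recurrent for every proper ball (every $\ell\ge1$) and every $\delta>0$.

*Proof.* Otherwise take an ergodic counterexample by Lemma 6, and the joining of Section 6. Let $\chi\ne0$. In (P1) the last factor, $i=d$, is $F_{d,\chi}\circ R^{dn}$ **without** $f$, because $d>k$. By (P3) and (HK1), $E(F_{d,\chi}|\mathcal Z_{d-1})=0$, so by (HK2) with $d$ functions, the averages of the product over $1\le i\le d$ tend to $0$ in $L^2(\rho)$. Integrating against the bounded function $fF_{0,\chi}$ gives $a(\chi)=0$. So $\nu$ has the Fourier coefficients of $a(0)\,m$, that is, $\nu=a(0)\,m$ with $a(0)\ge c(k,\delta)>0$. As $U$ is open and nonempty, $\nu(U)>0$, contrary to (4). $\square$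

**What happens at $d=k$.** Now every factor in (P1) is $fF_{i,\chi}$. Although $F_{i,\chi}$ has zero conditional expectation on $\mathcal Z_{k-1}$, the product $fF_{i,\chi}$ need not, and (HK2) gives nothing. This is no artifact: $\nu$ can fail to be a multiple of $m$. In the system of Proposition 5 with $A=\{\|z_1\|<\gamma\}$, $\gamma=2^{-k}(\frac12-\varepsilon)$, $0<\varepsilon<\frac12$, every $n$ with $b(n)>0$ has $\|n^k\beta_1\|<\frac12-\varepsilon$. So $\nu$ lives on $\{\|w_1\|\le\frac12-\varepsilon\}$ while $\nu\ne0$, and some $a(\chi)$ with $\chi\ne0$ is not zero.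

For the intermediate exponents $2\le d<k$ these notes make no claim.

The way forward at $d=k$ is to accept nonzero coefficients $a(\chi)$ and to show that all but boundedly many of them, with a bound depending only on $c$, have **total** size less than $c/4$. Then $\nu$ has a density that depends, up to a small uniform error, on few characters, and few characters can be controlled by changing few coordinates. Few coordinates are what the Hamming ball forgives.

## 8. The Fourier coefficients of $\nu$ are summable with a uniform tail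

From here on $d=k\ge2$, with the joining $\rho$ of Section 6 and $1,\beta_1,\dots,\beta_r$ independent over $\mathbb Q$. Let $\mathcal Z=\mathcal Z_{k-1}(\Omega,\rho,R)$ and
$$g_{i,\chi}=E(fF_{i,\chi}|\mathcal Z),\qquad |g_{i,\chi}|\le1 .$$
These functions measure how much $f$ correlates with $\overline{F_{i,\chi}}$ over $\mathcal Z$. For fixed $i$, the $F_{i,\chi}$ are orthonormal over $\mathcal Z$, so $f$ cannot correlate much with many of them.

**Lemma 9 (Bessel).** For each $i$, $\sum_\chi|g_{i,\chi}|^2\le1$ almost everywhere, hence $\sum_\chi\|g_{i,\chi}\|_2^2\le1$.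

*Proof.* By (P2), (P3) and (HK1), $E(F_{i,\chi}\overline{F_{i,\chi'}}|\mathcal Z)=E(F_{i,\chi-\chi'}|\mathcal Z)=1_{\chi=\chi'}$. For a finite set $\Phi\subset\mathbb Z^r$ let $h=\sum_{\chi\in\Phi}g_{i,\chi}\overline{F_{i,\chi}}$. Then
$$E(f\overline h|\mathcal Z)=\sum_{\chi\in\Phi}\overline{g_{i,\chi}}\,E(fF_{i,\chi}|\mathcal Z)=\sum_{\chi\in\Phi}|g_{i,\chi}|^2,\qquad E(|h|^2|\mathcal Z)=\sum_{\chi\in\Phi}|g_{i,\chi}|^2 ,$$
so $0\le E(|f-h|^2|\mathcal Z)=E(f^2|\mathcal Z)-\sum_{\chi\in\Phi}|g_{i,\chi}|^2$, and $f^2\le1$. There are countably many finite $\Phi$, so the bound holds a.e. for all of them at once. $\square$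

**Lemma 10.** $\sum_\chi|a(\chi)|\le1$. Moreover, let $0<c\le1$ be any number, $\kappa=c/24$, $\eta=\kappa^4c/8$, and $\Lambda=\{\chi:\|g_{0,\chi}\|_2^2>\eta\}$. Then $|\Lambda|\le1/\eta$ and
$$\sum_{\chi\notin\Lambda}|a(\chi)|\le3\kappa+\kappa^{-4}\eta=\frac c4 .$$

*Proof.*

**Step 1: replace $fF_{i,\chi}$ by $g_{i,\chi}$.** The aim is
$$a(\chi)=\lim_s\frac1{N_s}\sum_{n\le N_s}\int\prod_{i=0}^kg_{i,\chi}\circ R^{in}\,d\rho. \tag{5}$$
By (P1) with $d=k$, $a(\chi)$ is the limit of averages of $\int fF_{0,\chi}\prod_{i=1}^k(fF_{i,\chi})\circ R^{in}\,d\rho$. With $A_i=(fF_{i,\chi})\circ R^{in}$ and $B_i=g_{i,\chi}\circ R^{in}$,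
$$\prod_{i=1}^kA_i-\prod_{i=1}^kB_i=\sum_{q=1}^k\Bigl(\prod_{i<q}B_i\Bigr)(A_q-B_q)\Bigl(\prod_{i>q}A_i\Bigr).$$
In the $q$-th term the function at place $q$ is $fF_{q,\chi}-g_{q,\chi}$, which has zero conditional expectation on $\mathcal Z=\mathcal Z_{k-1}$. By (HK2) its averages over $n$ tend to $0$ in $L^2(\rho)$, and so do their integrals against $fF_{0,\chi}$. So $fF_{i,\chi}$ may be replaced by $g_{i,\chi}$ for $i=1,\dots,k$. After that, $\prod_{i=1}^kg_{i,\chi}\circ R^{in}$ is $\mathcal Z$-measurable because $\mathcal Z$ is $R$-invariant, so for each $n$ the integral does not change when $fF_{0,\chi}$ is replaced by its conditional expectation $g_{0,\chi}$. This is (5).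

**Step 2: summability.** Fix $\chi$ and let $u_i=|g_{i,\chi}|\in[0,1]$. As $k\ge2$, we may keep three factors and bound the others by $1$:
$$|a(\chi)|\le\limsup_N\frac1N\sum_{n\le N}\int u_0\cdot u_1\circ R^n\cdot u_2\circ R^{2n}\,d\rho. \tag{6}$$
Bounding $u_2$ by $1$, Cauchy–Schwarz gives $|a(\chi)|\le\|u_0\|_2\|u_1\|_2$. Summing over $\chi$, Cauchy–Schwarz and Lemma 9 give $\sum_\chi|a(\chi)|\le1$.

**Why Step 2 is not enough.** Absolute summability yields some finite set carrying all but $c/4$ of the sum, but its size could depend on the system and on $r$. The bound $\|u_0\|_2\|u_1\|_2$ by itself does not prevent this: $K$ characters with $\|u_0\|_2^2=\|u_1\|_2^2=1/K$ obey Lemma 9, and the bounds then sum to $1$ with equal shares, however large $K$ is. Everything up to here has an analog for $k=1$, with two factors, and so does everything in Sections 9 and 10 apart from the use of the uniform tail bound. So by Proposition 3 no tail bound with $|\Lambda|$ bounded in terms of $\delta$ alone can hold for $k=1$ when $\delta<\frac12$.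 The new input has to be the third factor $u_2$, which exists because $k\ge2$.

**Step 3: the tail.** The aim is a bound for $a(\chi)$ that is smaller than $\|u_0\|_2\|u_1\|_2$ when the $u_i$ have small norm. There are two ways for the product of three factors to be large. If one factor is at most $\kappa$ we gain $\kappa$. If all three exceed $\kappa$, we are on sets of small measure, which ergodicity makes independent on average, so we gain a product of measures. Let $E_i=\{u_i>\kappa\}$. At every point the integrand in (6) is at most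
$$\kappa\bigl(u_0\,u_1\circ R^n+u_0\,u_2\circ R^{2n}+u_1\circ R^n\,u_2\circ R^{2n}\bigr)+1_{E_0}\,1_{E_1}\circ R^n ,$$
since if some factor is at most $\kappa$ the product is at most $\kappa$ times the product of the other two, and otherwise the last term is $1$. For each $n$, Cauchy–Schwarz and invariance bound the integrals of the first three terms. For the last, the mean ergodic theorem and ergodicity of $\rho$ give $\frac1N\sum_{n\le N}\rho(E_0\cap R^{-n}E_1)\to\rho(E_0)\rho(E_1)$, and Chebyshev gives $\rho(E_i)\le\kappa^{-2}\|u_i\|_2^2$. Therefore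
$$|a(\chi)|\le\kappa\bigl(\|u_0\|_2\|u_1\|_2+\|u_0\|_2\|u_2\|_2+\|u_1\|_2\|u_2\|_2\bigr)+\kappa^{-4}\|u_0\|_2^2\,\|u_1\|_2^2 .$$
Sum over $\chi\notin\Lambda$. By Cauchy–Schwarz and Lemma 9 each of the three sums of products is at most $1$, so the first part gives at most $3\kappa=c/8$. Outside $\Lambda$ we have $\|u_0\|_2^2\le\eta$, so the second part gives at most $\kappa^{-4}\eta\sum_\chi\|g_{1,\chi}\|_2^2\le\kappa^{-4}\eta=c/8$.

**Step 4: the size of $\Lambda$.** By Lemma 9 with $i=0$, $\eta|\Lambda|\le\sum_\chi\|g_{0,\chi}\|_2^2\le1$. $\square$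

## 9. A continuous density that vanishes on the Hamming neighborhood

The summability turns $\nu$ into a function that can be evaluated at points. Let
$$I(w)=\sum_\chi a(\chi)\,e(-\chi\cdot w),$$
which is continuous, since the series converges absolutely and uniformly by Lemma 10. For every $\chi$ we have $\int e(\chi\cdot w)I(w)\,dm=a(\chi)=\int e(\chi\cdot w)\,d\nu$, so $\nu=I\,dm$. As $\nu$ is positive and $I$ continuous, $I$ is real and $I\ge0$.

Now suppose that Theorem 2 fails for some ball with $\ell\ge k_0$. Take an ergodic counterexample from Lemma 6 with $\mathcal S=BH^{1/k}$, and $c=c(k,\delta)$. Then: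

* $\int I\,dm=a(0)\ge c$ by Lemma 1, so there is $u\in\mathbb T^r$ with
$$I(u)\ge c. \tag{7}$$
* $\int_UI\,dm=\nu(U)=0$ by (4), so by continuity and $I\ge0$,
$$I=0\ \text{ on }U. \tag{8}$$

There is no contradiction yet, since $u$ may be far from $U$. We have to move $u$ into $U$ without losing much of $I$.

## 10. Moving a good point into the ball by changing few coordinates

**Lemma 11.** Let $\Lambda\subset\mathbb Z^r$ be finite. There is $J\subseteq\{1,\dots,r\}$ with $|J|\le|\Lambda|$ such that for every $x\in\mathbb T^r$ there is $v\in\mathbb T^r$ with $v_j=0$ for $j\notin J$ and $\chi\cdot v=\chi\cdot x$ for all $\chi\in\Lambda$.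

*Proof.* Let $M$ be the integer matrix with rows $\chi\in\Lambda$, and let $J$ index a maximal linearly independent set of its columns, so $|J|=\operatorname{rank}M\le|\Lambda|$. The columns in $J$ span the column space, so $M\mathbb R^J=M\mathbb R^r$, where $\mathbb R^J$ is the space of vectors supported on $J$. Lift $x$ to $\tilde x\in\mathbb R^r$, choose $\tilde v\in\mathbb R^J$ with $M\tilde v=M\tilde x$, and reduce mod $1$. $\square$

For example, if $\Lambda=\{(1,1,0),(2,2,0)\}$, the rank is $1$ and $J=\{1\}$ works, with $v=(x_1+x_2,0,0)$.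

**End of the proof of Theorem 2.** Apply Lemma 11 to the set $\Lambda$ of Lemma 10 and $x=u-y$, and put $w_0=y+v$.

**The point $w_0$ is in $U$.** It differs from $y$ in at most $|J|\le|\Lambda|\le\lfloor1/\eta\rfloor=k_0-1<\ell$ coordinates. In the others the distance to $y_j$ is $0<\varepsilon$.

**The density at $w_0$ is positive.** For $\chi\in\Lambda$ we have $\chi\cdot w_0=\chi\cdot y+\chi\cdot(u-y)=\chi\cdot u$. Let $I_1(w)=\operatorname{Re}\sum_{\chi\in\Lambda}a(\chi)e(-\chi\cdot w)$. Then $I_1(w_0)=I_1(u)$, and since $I$ is real, Lemma 10 gives $|I-I_1|\le\sum_{\chi\notin\Lambda}|a(\chi)|\le c/4$ everywhere. By (7),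
$$I(w_0)\ge I_1(w_0)-\tfrac c4=I_1(u)-\tfrac c4\ge I(u)-\tfrac c2\ge\tfrac c2>0 .$$
This contradicts (8). So Theorem 2 holds, and with it the conjecture. $\blacksquare$

Note where the hypotheses entered: independence of $1,\beta_1,\dots,\beta_r$ in (P3); $k\ge2$ and ergodicity of $\rho$ in Step 3 of Lemma 10; $\ell\ge k_0$ only in the last step. The condition $r>2\ell$ was not used.

## 11. Popular recurrence in ergodic systems

Comparing $I(w_0)$ with the mean of $I$, instead of with the Szemerédi constant, gives more for an ergodic system.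

**Theorem 12.** Let $k\ge2$, $0<\tau<1$, $\ell\ge1+8\cdot24^4\tau^{-5}$. Let $BH$ be a proper ball of radius $\ell$, $(X,\mu,T)$ ergodic and standard, $A$ measurable, and $L=\lim_N\frac1N\sum_{n\le N}b(n)$. Then $\{n\in BH^{1/k}:b(n)>L-\tau\}$ has positive lower density. The bound on $\ell$ depends on neither $k$ nor $\mu(A)$.

*Proof.* Use the joining of Section 6 with $d=k$. By (P1) and (HK3), for every $\chi$ the averages of $b(n)e(\chi\cdot n^k\beta)$ converge along all $N$, not only along a subsequence. In particular $L$ exists and equals $a(0)$, and $\nu_N\to\nu$ weakly along the full sequence.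

Apply Lemma 10 with $\tau$ in place of $c$: now $\kappa=\tau/24$, $\eta=\kappa^4\tau/8$, $|\Lambda|\le1/\eta=8\cdot24^4\tau^{-5}\le\ell-1$, and the tail is at most $\tau/4$. The first paragraph of Section 9 gives $\nu=I\,dm$ with $I$ continuous, real and nonnegative. Choose $u$ with $I(u)\ge\int I\,dm=L$. As in Section 10, $w_0=y+v$ differs from $y$ in at most $\ell-1$ coordinates, so $w_0\in U$, and $I(w_0)\ge I(u)-\frac\tau2\ge L-\frac\tau2$.

Take an open $V$ with $w_0\in V\subseteq U$ and $I>L-\frac34\tau$ on $V$, and a continuous $\varphi\not\equiv0$ with $0\le\varphi\le1$ supported in $V$. By Weyl's theorem $n^k\beta$ equidistributes in $\mathbb T^r$, and $\nu_N\to I\,dm$ weakly, so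
$$\frac1N\sum_{n\le N}\varphi(n^k\beta)\bigl(b(n)-L+\tau\bigr)\ \to\ \int\varphi\,(I-L+\tau)\,dm\ \ge\ \frac\tau4\int\varphi\,dm>0 .$$
A term on the left is positive only if $n^k\beta\in V\subseteq U$ and $b(n)>L-\tau$, and each term is at most $2$. So the set in question has lower density at least $\frac\tau8\int\varphi\,dm$. $\square$

## 12. General polynomials of degree $k$

**Theorem 13.** Let $k\ge2$, $\delta>0$, and let $P_1,\dots,P_r$ be real polynomials of degree at most $k$ whose $t^k$-coefficients $\beta_1,\dots,\beta_r$ are such that $1,\beta_1,\dots,\beta_r$ are linearly independent over $\mathbb Q$. Let $y\in\mathbb T^r$ and $\varepsilon>0$. If $\ell\ge k_0(\delta,k)$ with $k_0$ as in Theorem 2, then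
$$\{n\in\mathbb N:\|P_j(n)-y_j\|\ge\varepsilon\text{ for fewer than }\ell\text{ indices }j\}$$
is $(\delta,k)$-recurrent. In particular, if $Q\in\mathbb Z[t]$ has degree $k$ and $BH$ is proper of radius $\ell\ge k_0$, then $\{n\in\mathbb N:Q(n)\in BH\}$ is $(\delta,k)$-recurrent.

*Proof.* Subtracting $P_j(0)$ from both $P_j$ and $y_j$, we may write $P_j(t)=\sum_{q=1}^k\gamma_{j,q}t^q$ with $\gamma_{j,k}=\beta_j$. Write $P(n)=(P_1(n),\dots,P_r(n))$.

**A joining that encodes $P(n)$.** For each $j\le r$ and $q\le k$ take the system of Section 4 on $\mathbb T^q$ with first translation $\gamma_{j,q}$ in place of $\beta_j$ and $q$ in place of $d$. Let $(Y,S)$ be the product of all these systems, and $z_{j,q}$ the last coordinate of the block $(j,q)$. By (2),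
$$\sum_{i=0}^q(-1)^{q-i}\tbinom qi\,z_{j,q}(S^{in}\xi)=\gamma_{j,q}n^q .$$
Put
$$\Psi_{i,j}=\sum_{q=\max(i,1)}^k(-1)^{q-i}\tbinom qi\,z_{j,q},\qquad F_{i,\chi}=e\Bigl(\sum_j\chi_j\Psi_{i,j}\Bigr)\qquad(0\le i\le k).$$
Exchanging the sums over $i$ and $q$ gives $\sum_{i=0}^k\Psi_{i,j}(S^{in}\xi)=\sum_{q=1}^k\gamma_{j,q}n^q=P_j(n)$. Hence $\prod_{i=0}^kF_{i,\chi}\circ R^{in}\equiv e(\chi\cdot P(n))$. The ergodic joining $\rho$ exists as in Section 6, where only the invariance of Haar measure on $Y$ was used. So (P1) holds with $P(n)$ in place of $n^k\beta$, and (P2) is clear.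

**(P3) still holds.** By (1), along an orbit $z_{j,q}$ is a polynomial in $t$ of degree at most $q$, so only the blocks with $q=k$ contribute to $t^k$. There the coefficient of $z_{j,k}$ in $\Psi_{i,j}$ is $(-1)^{k-i}\binom ki=c_i$. So $F_{i,\chi}(R^t\zeta)=e(p(t))$ with $p$ of degree at most $k$ and $t^k$-coefficient $\frac1{k!}c_i\,\chi\cdot\beta$. For $\chi\ne0$ the number $c_i\,\chi\cdot\beta$ is irrational, and $k-1$ differences leave an affine function with slope $h_1\cdots h_{k-1}c_i\,\chi\cdot\beta$. The proof of (P3) ends as before.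

**The rest of the argument.** Define $\nu_N=\frac1N\sum_{n\le N}b(n)\delta_{P(n)}$. Lemma 6 holds for every set of natural numbers, and Lemma 1 does not involve the sequence. A number $n\in\mathbb N$ is in the set of the theorem if and only if $P(n)\in U$, so (4) holds. Lemmas 9 and 10 use only (P1)–(P3), and Sections 9 and 10 use only these lemmas, Lemma 1 and (4). So the same contradiction results.

**The last sentence.** Let $q\in\mathbb Z\setminus\{0\}$ be the leading coefficient of $Q$, and take $P_j=\tilde\beta_jQ$ with $\tilde\beta_j$ a real lift of $\beta_j$. The $t^k$-coefficients are $q\tilde\beta_j$, and $1,q\tilde\beta_1,\dots,q\tilde\beta_r$ are independent over $\mathbb Q$. Since $P_j(n)=Q(n)\beta_j$ mod $1$, the set of the theorem is $\{n\in\mathbb N:Q(n)\in BH\}$. $\square$
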